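\title{Exponentially slow merging for time inhomogeneous birth and death chains}

\begin{abstract}
We consider time inhomogeneous Markov chains on $\{0,\dots,N\}$ driven by birth and death kernels whose transition probabilities lie in $[1/4,3/4]$ and whose reversible measures are within a factor $4$ of the uniform measure. We show that such a chain need not forget its starting point in time of order $N^2$. Alternating two kernels of the class, neither of which drifts on average, produces a net drift; oriented outward from the middle, it creates two traps, and the merging time is at least $e^{N/84}$. The worst case merging time is $e^{\Theta(N)}$, and the phenomenon persists in every fixed neighborhood of the lazy simple random walk. If the reversible measures are required to be within a factor $1\pm\delta_N$ of uniform, then merging in time of order $N^2$, in total variation or in relative-sup distance, and two-sided bounds of order $1/N$ on the transition probabilities each hold if and only if $\delta_N=O(1/N)$.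
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Merging times}
Let $(K_i)_{i\ge1}$ be a sequence of Markov kernels on a finite set $\Omega$. For $0\le m\le n$ write $K_{m,n}=K_{m+1}K_{m+2}\cdots K_n$, with $K_{n,n}=I$, so that $K_{0,n}(x,\cdot)$ is the law at time $n$ of the time inhomogeneous chain started at $x$. In general these laws have no limit, so one cannot ask how fast they converge. One can still ask how fast the chain forgets where it started. With $\|\mu-\nu\|_{TV}=\max_{A\subset\Omega}|\mu(A)-\nu(A)|=\frac12\sum_z|\mu(z)-\nu(z)|$, put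
\[
d(n)=\max_{x,y\in\Omega}\|K_{0,n}(x,\cdot)-K_{0,n}(y,\cdot)\|_{TV}.
\]
Multiplying a signed measure by a Markov kernel does not increase its $\ell^1$ norm, and $K_{0,n+1}=K_{0,n}K_{n+1}$, so $d$ is nonincreasing. The \emph{total variation $\epsilon$-merging time} and the \emph{relative-sup $\epsilon$-merging time} of the sequence are
\begin{align*}
T_{TV}(\epsilon)&=\inf\{n:\ d(n)<\epsilon\},\\
T_\infty(\epsilon)&=\inf\Big\{n:\ K_{0,n}(y,z)>0\text{ for all }y,z\ \text{ and }\ \max_{x,y,z\in\Omega}\Big|\frac{K_{0,n}(x,z)}{K_{0,n}(y,z)}-1\Big|<\epsilon\Big\}.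
\end{align*}
If all $K_i$ equal one kernel with stationary measure $\pi$, then $\pi$ is an average of the rows of $K_{0,n}$, so $d(n)$ lies between $\max_x\|K_{0,n}(x,\cdot)-\pi\|_{TV}$ and twice that number: merging is mixing. The relative-sup time asks for a small relative error at every point, however unlikely, and is the more demanding one:
\begin{equation}\label{eq:TVleRS}
T_{TV}(\epsilon)\le T_\infty(\epsilon),
\end{equation}
because $|K_{0,n}(x,z)-K_{0,n}(y,z)|\le\epsilon K_{0,n}(y,z)$ for all $z$ gives $\|K_{0,n}(x,\cdot)-K_{0,n}(y,\cdot)\|_{TV}\le\epsilon/2<\epsilon$. By a \emph{sequence in $\mathcal R$}, for a set $\mathcal R$ of kernels, we mean a sequence with $K_i\in\mathcal R$ for every $i$. Throughout, $\log_+t=\max\{0,\log t\}$.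

\subsection{Birth and death chains with nearly uniform reversible measure}
Let $N\ge1$ and $V_N=\{0,\dots,N\}$. A \emph{birth and death kernel} on $V_N$ is a Markov kernel $Q$ with $Q(x,y)=0$ whenever $|x-y|>1$. If all entries $Q(x,x\pm1)$ are positive, there is exactly one probability measure $\pi_Q$ with $\pi_Q(x)Q(x,x+1)=\pi_Q(x+1)Q(x+1,x)$ for $0\le x<N$, the \emph{reversible measure} of $Q$. The model case is the kernel $K_N$ with $K_N(0,0)=K_N(N,N)=2/3$ and all other entries $K_N(x,y)$, $|x-y|\le1$, equal to $1/3$. Its reversible measure is uniform, and it is known that its total variation and relative-sup $\epsilon$-mixing times are both of order $N^2(1+\log_+(1/\epsilon))$ for small $\epsilon>0$.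

Let $\mathcal Q_N$ be the set of birth and death kernels $Q$ on $V_N$ with
\[
\tfrac14\le Q(x,y)\le\tfrac34\quad\text{for }|x-y|\le1,\qquad \tfrac14\le(N+1)\pi_Q(x)\le4\quad\text{for }x\in V_N .
\]
The measure $\pi_Q$ depends on $Q$, so it may vary along a sequence in $\mathcal Q_N$. For a family $(\mathcal R_N)_{N\ge1}$ of sets of kernels on $V_N$ consider three statements.
\begin{itemize}
\item[(TV)] There is a constant $A$ such that for every $N$, every $\epsilon>0$ and every sequence in $\mathcal R_N$ we have $T_{TV}(\epsilon)\le AN^2(1+\log_+\frac1\epsilon)$.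
\item[(RS)] There is a constant $A$ such that for every $N$, every $\epsilon>0$ and every sequence in $\mathcal R_N$ we have $T_{\infty}(\epsilon)\le AN^2(1+\log_+\frac1\epsilon)$.
\item[(ST)] There are constants $A,C\ge1$ such that for every $N$ and every sequence in $\mathcal R_N$,
\begin{equation}\label{eq:ST}
\frac1{C(N+1)}\le K_{0,n}(x,y)\le\frac C{N+1}\qquad\text{for all }x,y\in V_N\text{ and all }n\ge AN^2 .
\end{equation}
\end{itemize}
The problem, posed by Saloff-Coste and Zuniga \cite{SZ}, is to prove or disprove each of these statements for $\mathcal R_N=\mathcal Q_N$.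

One would guess that all three are true. The condition on $\pi_Q$ rules out a systematic drift: $\pi_Q(x)/\pi_Q(0)=\prod_{y<x}Q(y,y+1)/Q(y+1,y)$ must stay in $[1/16,16]$, whereas a constant bias makes this product grow geometrically. Moreover, every single $Q\in\mathcal Q_N$ relaxes on the scale $N^2$. Indeed, $Q$ is self-adjoint on $L^2(\pi)$, $\pi=\pi_Q$, and with $\mathcal E(f)=\sum_{x=0}^{N-1}(f(x+1)-f(x))^2$ we have
\[
\langle(I-Q)f,f\rangle_\pi=\sum_{x=0}^{N-1}\pi(x)Q(x,x+1)(f(x+1)-f(x))^2\ge\frac{\mathcal E(f)}{16(N+1)},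
\]
while $\operatorname{Var}_\pi(f)\le\max_x(f(x)-f(0))^2\le N\mathcal E(f)$. So the spectral gap is at least $1/(16N(N+1))$, and the holding probabilities $Q(x,x)\ge\frac14$ keep the spectrum above $-\frac12$. If all kernels of a sequence have the same reversible measure, these contractions take place in one space $L^2(\pi)$ and multiply. If the measure changes, passing from $L^2(\pi)$ to $L^2(\pi')$ may cost a constant factor at each step, against a gain of only $1-1/(16N(N+1))$. The question is whether this loss is an artifact of the argument. It is not.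

\subsection{Results}
To measure how much variation of $\pi_Q$ can be tolerated, let $\mathcal Q_N(\delta)\subset\mathcal Q_N$, for $0\le\delta\le\frac34$, be the set of birth and death kernels with $Q(x,y)\in[\frac14,\frac34]$ for $|x-y|\le1$ and $1-\delta\le(N+1)\pi_Q(x)\le1+\delta$ for all $x$. The \emph{alternating sequence} of two kernels $Q_1,Q_2$ is $Q_1,Q_2,Q_1,Q_2,\dots$.

\begin{theorem}\label{thm:main}
For every $N\ge341$ there are $Q_1,Q_2\in\mathcal Q_N$ whose alternating sequence has
\[
T_\infty(1/2)\ge T_{TV}(1/2)\ge e^{N/84}.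
\]
Hence \textup{(TV)} and \textup{(RS)} fail for $\mathcal Q_N$. Statement \textup{(ST)} also fails; in fact for no $A,C$ does the lower bound in \eqref{eq:ST} alone, or the upper bound in \eqref{eq:ST} alone, hold for all $N$. Conversely, every sequence in $\mathcal Q_N$ satisfies
\[
T_{TV}(\epsilon)\le N+4^N\big(1+\log_+\tfrac1\epsilon\big),\qquad T_\infty(\epsilon)\le N+T_{TV}\big(\tfrac12 4^{-N}\epsilon\big).
\]
So the worst case merging times over $\mathcal Q_N$, at fixed $\epsilon\le\frac12$, are $e^{\Theta(N)}$.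
\end{theorem}

The failure does not depend on the width of the windows $[\frac14,\frac34]$ and $[\frac14,4]$.

\begin{theorem}\label{thm:close}
Let $0<\tau\le\frac1{12}$ and $N\ge96/\tau^2$. There are $Q_1,Q_2\in\mathcal Q_N(\tau)$ with $|Q_i(x,y)-K_N(x,y)|\le\tau$ for all $x,y$ whose alternating sequence has $T_{TV}(1/2)\ge e^{\tau^2N/24}$.
\end{theorem}

If the window for $\pi_Q$ shrinks with $N$, there is a sharp threshold.

\begin{theorem}\label{thm:threshold}
Let $\delta_N\in[0,\frac34]$ for $N\ge1$. The following are equivalent: \textup{(i)} \textup{(TV)} holds for $\mathcal Q_N(\delta_N)$; \textup{(ii)} \textup{(RS)} holds for $\mathcal Q_N(\delta_N)$; \textup{(iii)} \textup{(ST)} holds for $\mathcal Q_N(\delta_N)$; \textup{(iv)} $\sup_NN\delta_N<\infty$. Moreover, if $0<\delta\le\frac25$ and $N\delta\ge384$, some sequence in $\mathcal Q_N(\delta)$ has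
\[
T_{TV}(1/2)\ge\delta^{-2}e^{\delta N/96}=N^2\,\frac{e^{\delta N/96}}{(\delta N)^2}.
\]
\end{theorem}

The scale $1/N$ can be guessed from the construction. Two kernels in $\mathcal Q_N(\delta)$ can produce a speed of order $\delta$; in the $N^2$ steps that diffusion needs to cross the interval this moves the chain by $\delta N^2$, which is comparable with the length $N$ exactly when $\delta$ is of order $1/N$. The change of norms discussed above costs a factor $1+O(\delta)$ per step and is conclusive only for $\delta$ of order $N^{-2}$; to reach $1/N$ one has to show that the true cost per step is $1+O(\delta^2)$.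

Section~\ref{sec:ratchet} exhibits the drift on $\mathbb Z$, and Section~\ref{sec:traps} turns it into two traps on an interval. Section~\ref{sec:doeblin} contains the soft implications between the three statements. Section~\ref{sec:params} chooses parameters and proves Theorems~\ref{thm:main} and~\ref{thm:close} and all of Theorem~\ref{thm:threshold} except (iv)$\Rightarrow$(iii), which is the subject of Section~\ref{sec:stable}.

\section{Two driftless kernels with a net drift}\label{sec:ratchet}

\subsection{An example}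
The mechanism, a ``flashing ratchet'', is already visible on $\mathbb Z$ with kernels of spatial period $2$, where everything reduces to a chain on the two parities. Consider the kernels with the following probabilities of moving left, holding and moving right:
\[
\begin{array}{c|cc}
&\text{from an even site}&\text{from an odd site}\\\hline
\bar Q_1&(\frac14,\frac14,\frac12)&(\frac12,\frac14,\frac14)\\[2pt]
\bar Q_2&(\frac14,\frac12,\frac14)&(\frac38,\frac14,\frac38)
\end{array}
\]
The kernel $\bar Q_1$ is symmetric: the edges $\{2k,2k+1\}$ carry weight $\frac12$ and the edges $\{2k+1,2k+2\}$ weight $\frac14$. Its mean displacement is $+\frac14$ at even sites and $-\frac14$ at odd sites; it changes parity with probability $\frac34$ from either parity, so run alone it spends half of its time at each parity and the displacements cancel. The kernel $\bar Q_2$ has mean displacement zero everywhere, but it leaves odd sites faster than even ones; it is reversible for the measure with weights $3$ on even and $2$ on odd sites.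

Now alternate, and look at the chain at even times, that is, at the chain with kernel $\bar P=\bar Q_1\bar Q_2$. The probability to be at an even site after one step of $\bar P$ is
\[
\tfrac14\cdot\tfrac12+\tfrac34\cdot\tfrac34=\tfrac{11}{16}\ \text{ from an even site},\qquad \tfrac34\cdot\tfrac12+\tfrac14\cdot\tfrac34=\tfrac9{16}\ \text{ from an odd site}.
\]
So the probabilities $e_i$ of being at an even site at time $2i$ satisfy $e_{i+1}=\frac9{16}+\frac18e_i$, and $e_i\to\frac9{14}$. The mean displacement in the step from time $2i$ to time $2i+2$ is $\frac14e_i-\frac14(1-e_i)\to\frac14\big(\frac9{14}-\frac5{14}\big)=\frac1{14}$. In words: $\bar Q_2$ loads the even sites, and $\bar Q_1$ pushes whatever sits on an even site to the right. The alternating chain moves with positive speed.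

\subsection{The general ratchet and its corrector}
Fix parameters
\[
0<w_-<w_+,\qquad w_-+w_+\le1,\qquad 0<g<h\le1,
\]
and put $\sigma=w_+-w_-$ and $\omega=w_++w_-$. Let $\bar Q_1$ move right and left with probabilities $w_+,w_-$ from even sites and $w_-,w_+$ from odd sites. Let $\bar Q_2$ move to each neighbor with probability $g/2$ from even sites and $h/2$ from odd sites. In both kernels the remaining mass is held. The example has $w_+=\frac12$, $w_-=\frac14$, $g=\frac12$, $h=\frac34$.

For tail estimates an asymptotic speed is inconvenient; we want a function whose mean increment is the same positive number at every site. The position itself has mean increment $+\sigma$ or $-\sigma$ according to parity, so we correct it by a function of the parity. Put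
\begin{equation}\label{eq:constants}
\Delta=1+(2\omega-1)(1-g-h),\qquad s=\frac{2\sigma}\Delta,\qquad v=\frac{\sigma(h-g)}\Delta,\qquad\Phi(j)=j+s\,\mathbf 1_{\{j\text{ even}\}} .
\end{equation}

\begin{lemma}\label{lem:corrector}
We have $\Delta>0$, hence $s>0$ and $v>0$, and $\bar P=\bar Q_1\bar Q_2$ satisfies
\[
\sum_k\bar P(j,k)\big(\Phi(k)-\Phi(j)\big)=v\qquad\text{for all }j\in\mathbb Z .
\]
If $s<1$, then $|\Phi(k)-\Phi(j)|\le2$ whenever $|k-j|\le2$.
\end{lemma}

\begin{proof}
The kernel $\bar Q_1$ changes parity with probability $\omega$, and $\bar Q_2$ does so with probability $g$ from even and $h$ from odd sites. So the probability that $\bar P$ ends at an even site is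
\[
r_0=(1-\omega)(1-g)+\omega h\ \text{ from even }j,\qquad r_1=\omega(1-g)+(1-\omega)h\ \text{ from odd }j .
\]
Subtracting and adding, $r_1-r_0=(2\omega-1)(1-g-h)$ and $r_0+r_1=1-g+h$. Thus $\Delta=1-r_0+r_1\ge r_1\ge\omega(1-g)>0$. Since $\bar Q_2$ has mean displacement zero, the mean displacement under $\bar P$ is $\sigma$ from even $j$ and $-\sigma$ from odd $j$. The mean increment of $\Phi$ is therefore $\sigma-s(1-r_0)$ from even $j$ and $-\sigma+sr_1$ from odd $j$. The difference of these two numbers is $2\sigma-s\Delta=0$, and their common value is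
\[
-\sigma+\frac{2\sigma r_1}\Delta=\frac{\sigma(2r_1-\Delta)}\Delta=\frac{\sigma(r_0+r_1-1)}\Delta=v .
\]
For the last claim, if $k$ and $j$ have the same parity then $|\Phi(k)-\Phi(j)|=|k-j|\le2$; otherwise $|k-j|=1$ and $|\Phi(k)-\Phi(j)|\le1+s<2$.
\end{proof}

In the example $\Delta=\frac78$ and $s=\frac47$, and indeed $\frac14-\frac47\cdot\frac5{16}=-\frac14+\frac47\cdot\frac9{16}=\frac1{14}$. The speed $v$ is a product of two asymmetries and vanishes when $w_+=w_-$ or $g=h$. Only the second one is visible in the reversible measures, since $\bar Q_1$ is symmetric whatever $\sigma$ is. This explains the exponents in the theorems: a bound $\delta$ on the measures restricts $h-g$ alone and allows $v$ of order $\delta$, while a bound $\tau$ on all entries restricts both factors and gives $v$ of order $\tau^2$.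

\section{Two traps}\label{sec:traps}

On an interval, a drift to the right piles the mass up near the right endpoint, but it sends all starting points to the same place. To prevent merging we let the ratchet push to the right on the right half and to the left on the left half.

Let $a,b\ge4$ be integers and $\ell=\min(a,b)$, and consider the interval $\{-a,\dots,b\}$. Give the edge $\{j,j+1\}$, for $j\ge0$, the weight $w(j,j+1)=w_+$ if $j\ge2$ is even and $w_-$ otherwise, and extend by reflection, $w(-j-1,-j)=w(j,j+1)$; see Figure~\ref{fig:traps}. The edge $\{0,1\}$ is light, against the periodic pattern, because two heavy edges at $0$ would leave the holding probability $1-2w_+$ there, which is $0$ in the example. Define, with the remaining mass held in both cases: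
\begin{itemize}
\item $Q_1(j,j+1)=Q_1(j+1,j)=w(j,j+1)$. This kernel is symmetric, hence reversible for the uniform measure.
\item $Q_2(j,j\pm1)=g/2$ for even $j$ and $h/2$ for odd $j$, whenever $j\pm1$ lies in the interval. This kernel is reversible for the measure with weights $h$ on even and $g$ on odd sites, since $h\cdot\frac g2=g\cdot\frac h2$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (-5,0)--(5,0);
\draw[dashed] (-5.8,0)--(-5,0) (5,0)--(5.8,0);
\foreach \j in {2,4} {\draw[line width=2.6pt] (\j,0)--(\j+1,0); \draw[line width=2.6pt] (-\j,0)--(-\j-1,0);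
\draw[->] (\j-0.25,0.45)--(\j+0.25,0.45); \draw[->] (-\j+0.25,0.45)--(-\j-0.25,0.45);}
\foreach \j in {3,5} {\draw[->] (\j+0.25,0.45)--(\j-0.25,0.45); \draw[->] (-\j-0.25,0.45)--(-\j+0.25,0.45);}
\foreach \j in {-4,-2,0,2,4} {\filldraw (\j,0) circle (3.5pt); \node[below] at (\j,-0.15) {$\j$};}
\foreach \j in {-5,-3,-1,1,3,5} {\filldraw[fill=white] (\j,0) circle (3.5pt); \node[below] at (\j,-0.15) {$\j$};}
\end{tikzpicture}
\caption{The two kernels near the middle of the interval. The symmetric kernel $Q_1$ crosses thick edges with probability $w_+$ and thin edges with probability $w_-<w_+$; the arrows show the sign of its mean displacement. The kernel $Q_2$ has no drift but favors the even sites (filled), where the arrows point away from $0$.}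
\label{fig:traps}
\end{figure}

Let $P=Q_1Q_2$, let $X$ be the chain driven by the alternating sequence, and let $\mathbb P_j,\mathbb E_j$ refer to the start $X_0=j$; then $(X_{2n})$ is a homogeneous chain with kernel $P$. For $2\le j\le b-2$ the row $Q_1(j,\cdot)$ equals $\bar Q_1(j,\cdot)$ and is supported in $[1,b-1]$, where the rows of $Q_2$ and $\bar Q_2$ agree. Hence
\begin{equation}\label{eq:bulk}
P(j,\cdot)=\bar P(j,\cdot)\qquad\text{for }2\le j\le b-2 .
\end{equation}
For the rest of this section we assume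
\begin{equation}\label{eq:assume}
s<1,\qquad v\le\tfrac1{14},\qquad\text{and put}\quad\lambda=v/3\le\tfrac1{42}.
\end{equation}

\begin{lemma}[Escape from a trap]\label{lem:escape}
For all integers $n\ge0$ and $1\le L\le b$,
\[
\mathbb P_b(X_{2n}\le b-L)\le e^{-\lambda(L-1)}\big(1+\lambda(b+1)+9n\lambda^2\big).
\]
\end{lemma}

We bound the expectation of a positive function of $X_{2n}$ that is small near $b$ and grows exponentially to the left. The first candidate is $e^{-\lambda\Phi}$, whose mean does not increase in a step started in the range \eqref{eq:bulk}. It has two defects. At $j\le1$ the drift to the right is absent or reversed; we cure this by truncating the function at a constant. At $j\in\{b-1,b\}$ the chain is pushed back by the boundary, and the mean of $e^{-\lambda\Phi}$ may increase by an amount of order $\lambda e^{-\lambda b}$. Accepting this error gives a trapping time of order $\lambda^{-1}e^{\lambda b}$, which would do for Theorems~\ref{thm:main} and~\ref{thm:close}. In Theorem~\ref{thm:threshold},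 however, $\lambda$ is of order $\delta$, and $\delta^{-1}e^{c\delta N}=Ne^{c\delta N}/(\delta N)$ stays below $N^2$ when $\delta N$ grows more slowly than $\log N$. We therefore add a linear term that makes the function flat at $b$ and lowers the error to order $\lambda^2e^{-\lambda b}$.

\begin{proof}
Let $\gamma(t)=e^{-\lambda t}+\lambda e^{-\lambda b}t$. Then $\gamma'(t)=\lambda e^{-\lambda b}(1-e^{\lambda(b-t)})$, so $\gamma$ is decreasing on $(-\infty,b]$ and $\gamma'(b)=0$. Put
\[
F=\gamma\circ\Phi,\qquad\kappa=\gamma(1),\qquad G=\min(F,\kappa),\qquad\eta=9\lambda^2e^{-\lambda b}=3\lambda ve^{-\lambda b}.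
\]
For $j\le1$ we have $\Phi(j)\le1$ because $s<1$, so $F(j)\ge\kappa$ and $G(j)=\kappa>0$. For $j\ge2$ both terms of $F(j)$ are positive. So $G>0$. We claim that
\begin{equation}\label{eq:lyap}
PG\le G+\eta .
\end{equation}
For $j\le1$ this holds because $PG(j)\le\kappa=G(j)$. For $j\ge2$ it suffices to show $PF(j)\le F(j)+\eta$, since then $PG(j)\le\min(\kappa,PF(j))\le\min(\kappa,F(j)+\eta)\le G(j)+\eta$.

Let $2\le j\le b-2$, and let $\xi$ be the increment of $\Phi$ in one step of $P$ from $j$. By \eqref{eq:bulk} and Lemma~\ref{lem:corrector}, $\mathbb E\xi=v$ and $|\xi|\le2$. Taylor's formula $e^{-t}\le1-t+\frac{t^2}2e^{|t|}$ gives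
\[
\mathbb Ee^{-\lambda\xi}\le1-\lambda v+2\lambda^2e^{2\lambda}=1-\lambda v\big(1-\tfrac23e^{2v/3}\big)\le1,
\]
since $e^{2v/3}\le\frac32$ for $v\le\frac1{14}$. Therefore $PF(j)=e^{-\lambda\Phi(j)}\mathbb Ee^{-\lambda\xi}+\lambda e^{-\lambda b}(\Phi(j)+v)\le F(j)+\lambda ve^{-\lambda b}$.

Let $j\in\{b-1,b\}$. From $j$ the kernel $P$ reaches only sites $k\in[b-3,b]$, where $\Phi(k)\in[b-3,b+1]$. For $t$ in this range $b-t\in[-1,3]$, so
\[
|\gamma'(t)|\le\lambda e^{-\lambda b}\max(e^{3\lambda}-1,\,1-e^{-\lambda})=\lambda e^{-\lambda b}(e^v-1)\le\lambda ve^{v}e^{-\lambda b}\le1.1\,\lambda ve^{-\lambda b}.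
\]
As $|\Phi(k)-\Phi(j)|\le2$, the mean value theorem gives $PF(j)\le F(j)+2.2\,\lambda ve^{-\lambda b}$. This proves \eqref{eq:lyap}.

Since $\Phi(b)\in[b,b+1]$, we have $G(b)\le F(b)\le e^{-\lambda b}(1+\lambda(b+1))$, and iterating \eqref{eq:lyap},
\[
\mathbb E_bG(X_{2n})\le G(b)+n\eta\le e^{-\lambda b}\big(1+\lambda(b+1)+9n\lambda^2\big).
\]
If $j\le b-L$, then $\Phi(j)\le b-L+1\in[1,b]$, so by monotonicity of $\gamma$,
\[
G(j)\ge\min\big(\gamma(b-L+1),\gamma(1)\big)=\gamma(b-L+1)\ge e^{-\lambda(b-L+1)}.
\]
Markov's inequality for the positive variable $G(X_{2n})$ completes the proof.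
\end{proof}

\begin{proposition}[Slow merging]\label{prop:traps}
Let $R=\lambda(\ell-1)$ and $p_n=e^{-R}(1+\lambda(\ell+1)+9n\lambda^2)$. Then $\mathbb P_b(X_{2n}\le0)\le p_n$, $\mathbb P_{-a}(X_{2n}\ge0)\le p_n$ and $d(2n)\ge1-2p_n$ for all $n\ge0$. If $R\ge4$, then
\[
T_{TV}(1/2)\ge\frac{e^R}{36\lambda^2}-2\ge48e^R .
\]
\end{proposition}

\begin{proof}
Lemma~\ref{lem:escape} with $L=b$ bounds $\mathbb P_b(X_{2n}\le0)$ by $e^{\lambda}e^{-\lambda b}(c+\lambda b)$ with $c=1+\lambda+9n\lambda^2\ge1$. The function $t\mapsto e^{-\lambda t}(c+\lambda t)$ has derivative $\lambda e^{-\lambda t}(1-c-\lambda t)\le0$ for $t\ge0$, so replacing $b$ by $\ell\le b$ only increases the bound, which becomes $p_n$. The reflection $j\mapsto-j$ preserves parities and the weights $w$, so it turns the construction on $\{-a,\dots,b\}$ into the same construction on $\{-b,\dots,a\}$; this gives the bound from $-a$. Then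
\[
d(2n)\ge\mathbb P_b(X_{2n}\ge1)-\mathbb P_{-a}(X_{2n}\ge1)\ge(1-p_n)-p_n .
\]
Let $R\ge4$. Since $\lambda(\ell+1)=R+2\lambda\le R+1$, we have $p_n\le(2+R)e^{-R}+9n\lambda^2e^{-R}$, and $(2+R)e^{-R}\le6e^{-4}<\frac18$. For $n=\lfloor e^R/(72\lambda^2)\rfloor$ the second term is at most $\frac18$, so $p_n\le\frac14$ and $d(2n)\ge\frac12$. As $d$ is nonincreasing, $T_{TV}(\frac12)>2n\ge e^R/(36\lambda^2)-2$. Finally $\lambda\le\frac1{42}$ gives $1/(36\lambda^2)\ge49$, and $49e^R-2\ge48e^R$.
\end{proof}

\section{From pointwise bounds to merging}\label{sec:doeblin}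

We recall Doeblin's contraction: if a Markov kernel $K$ satisfies $K(x,z)\ge q\nu(z)$ for all $x,z$, with $\nu$ a probability measure and $0<q\le1$, then $\|\mu K-\mu'K\|_{TV}\le(1-q)\|\mu-\mu'\|_{TV}$ for all probability measures $\mu,\mu'$. Indeed, $K(x,z)=q\nu(z)+(1-q)K'(x,z)$ with $K'$ a Markov kernel, and $(\mu-\mu')K=(1-q)(\mu-\mu')K'$ because $\mu-\mu'$ has total mass zero.

\begin{lemma}\label{lem:doeblin}
Let $(K_i)$ be a sequence of kernels on $V_N$, let $t\ge1$ be an integer and $0<c_-\le c_+$. Suppose that $c_-\le K_{m,m+t}(x,y)\le c_+$ for all $m\ge0$ and all $x,y$, and put $q=(N+1)c_-$. Then $c_-\le K_{0,n}(x,y)\le c_+$ for all $n\ge t$, and for all $\epsilon>0$,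
\[
T_{TV}(\epsilon)\le t\big(1+\tfrac1q\log_+\tfrac1\epsilon\big),\qquad T_\infty(\epsilon)\le t+T_{TV}\Big(\frac{c_-\epsilon}{2c_+}\Big).
\]
\end{lemma}

\begin{proof}
For $n\ge t$ each row of $K_{0,n}=K_{0,n-t}K_{n-t,n}$ is an average of rows of $K_{n-t,n}$, which gives the first claim. Doeblin's contraction with $\nu$ uniform, applied to the blocks $K_{it,(i+1)t}$, gives $d(jt)\le(1-q)^j\le e^{-qj}$. For $j=\lfloor\frac1q\log_+\frac1\epsilon\rfloor+1$ we have $qj>\log_+\frac1\epsilon$, so $d(jt)<\epsilon$, and $jt\le t(1+\frac1q\log_+\frac1\epsilon)$. Finally,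
\begin{align*}
|K_{0,n+t}(x,z)-K_{0,n+t}(y,z)|&=\Big|\sum_u\big(K_{0,n}(x,u)-K_{0,n}(y,u)\big)K_{n,n+t}(u,z)\Big|\\
&\le2d(n)c_+\le\frac{2c_+}{c_-}\,d(n)\,K_{0,n+t}(y,z),
\end{align*}
so $d(n)<c_-\epsilon/(2c_+)$ implies $T_\infty(\epsilon)\le n+t$.
\end{proof}

\begin{corollary}\label{cor:impl}
For any family $(\mathcal R_N)$, \textup{(ST)} implies \textup{(RS)}, and \textup{(RS)} implies \textup{(TV)}.
\end{corollary}

\begin{proof}
The second implication is \eqref{eq:TVleRS}. Assume (ST) and let $t=\lceil AN^2\rceil\le2AN^2$. A shifted sequence $(K_{m+i})_{i\ge1}$ is again a sequence in $\mathcal R_N$, so Lemma~\ref{lem:doeblin} applies with $c_-=\frac1{C(N+1)}$, $c_+=\frac C{N+1}$ and $q=\frac1C$. It yields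
\[
T_\infty(\epsilon)\le t+t\big(1+C\log_+\tfrac{2C^2}\epsilon\big)\le2A\big(2+C+C\log(2C^2)\big)N^2\big(1+\log_+\tfrac1\epsilon\big).\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:upper}
Every sequence in $\mathcal Q_N$ satisfies $4^{-N}\le K_{0,n}(x,y)\le1$ for $n\ge N$, as well as $T_{TV}(\epsilon)\le N+4^N\log_+\frac1\epsilon$ and $T_\infty(\epsilon)\le N+T_{TV}(\frac124^{-N}\epsilon)$.
\end{corollary}

\begin{proof}
The chain can go from $x$ to $y$ in exactly $N$ steps by $|x-y|$ moves toward $y$ followed by holding, and each of these steps has probability at least $\frac14$. So Lemma~\ref{lem:doeblin} applies with $t=N$, $c_-=4^{-N}$, $c_+=1$, and $t/q=\frac N{N+1}4^N\le4^N$.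
\end{proof}

\section{Choice of parameters and the lower bounds}\label{sec:params}

Let $N\ge11$ and $m=2\lfloor N/4\rfloor$. We place the construction of Section~\ref{sec:traps} on $V_N$ through the coordinate $j=x-m$, so $a=m$ and $b=N-m$. Since $\frac{N-3}2\le m\le\frac N2\le b$, we have $a,b\ge4$, $\ell=m$ and
\begin{equation}\label{eq:ell}
\ell-1\ge\frac{N-5}2\ge\frac N4 .
\end{equation}
As $m$ is even, $j$ and $x$ have the same parity. In both choices below $h:g=(1+\theta):(1-\theta)$ with $0<\theta\le\frac15$. Then $\pi_{Q_2}$ is proportional to $1+\theta$ on even and $1-\theta$ on odd sites of $V_N$, with total weight $N+1$ for odd $N$ and $N+1+\theta$ for even $N$. Hence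
\begin{equation}\label{eq:measure}
1-2\theta\le\frac{1-\theta}{1+\theta}\le(N+1)\pi_{Q_2}(x)\le1+\theta\le1+2\theta,
\end{equation}
while $\pi_{Q_1}$ is uniform.

\subsection{Choice I: a large asymmetry in $Q_1$}
Let $0<\theta\le\frac15$ and
\[
w_+=\tfrac12,\qquad w_-=\tfrac14,\qquad g=\tfrac12,\qquad h=\frac{1+\theta}{2(1-\theta)}\in\big(\tfrac12,\tfrac34\big].
\]
For $\theta=\frac15$ these are the parameters of the example in Section~\ref{sec:ratchet}. The kernel $Q_1$ moves with probabilities $\frac14$ or $\frac12$ and holds with probability $\frac12$ at $j\in\{0,\pm1\}$, $\frac14$ at the other interior sites, and $\frac12$ or $\frac34$ at the endpoints. The kernel $Q_2$ moves with probabilities $\frac14$ or $\frac h2\in[\frac14,\frac38]$ and holds with probability $\frac12$ or $1-h\in[\frac14,\frac12]$ in the interior and $\frac34$ or $1-\frac h2\in[\frac58,\frac34]$ at the endpoints. All these numbers lie in $[\frac14,\frac34]$, so $Q_1,Q_2\in\mathcal Q_N(2\theta)$ by \eqref{eq:measure}. With $\sigma=\frac14$, $\omega=\frac34$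 and $h-g=\frac\theta{1-\theta}$, the formulas \eqref{eq:constants} give
\[
\Delta=\frac54-\frac h2=\frac{2-3\theta}{2(1-\theta)},\qquad s=\frac{1-\theta}{2-3\theta}<1,\qquad v=\frac\theta{4-6\theta}.
\]
Since $4-6\theta\in[\frac{14}5,4]$,
\begin{equation}\label{eq:vI}
\frac\theta4\le v\le\frac{5\theta}{14}\le\frac1{14},
\end{equation}
so \eqref{eq:assume} holds.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take Choice I with $\theta=\frac15$, so that $v=\frac1{14}$ and $\lambda=\frac1{42}$. By \eqref{eq:ell}, $R\ge\frac{N-5}{84}\ge4$ for $N\ge341$, and Proposition~\ref{prop:traps} gives $T_{TV}(\frac12)\ge48e^{(N-5)/84}\ge e^{N/84}$. By \eqref{eq:TVleRS} the same bound holds for $T_\infty(\frac12)$. For every $A$, $e^{N/84}$ exceeds $AN^2(1+\log2)$ for large $N$, so (TV) and (RS) fail.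

Now fix $A,C\ge1$, and let $2n$ be the least even integer with $2n\ge AN^2$. Then $9n\lambda^2\le n\le AN^2/2+1$ and $\lambda(\ell+1)\le\lambda(b+1)\le N$, so the last factors in the bounds of Lemma~\ref{lem:escape} and Proposition~\ref{prop:traps} are at most $2+N+AN^2\le4AN^2$. The start $j=b$ is the point $x=N$. The lower bound in \eqref{eq:ST} at time $2n$ would give
\[
\frac1{4C}\le\frac{m+1}{C(N+1)}\le\mathbb P_b(X_{2n}\le0)\le p_n\le4AN^2e^{-(N-5)/84},
\]
where we used $m+1\ge\frac{N-1}2\ge\frac{N+1}4$; this is false for large $N$. For the upper bound let $L=\lceil200\log N\rceil$, which is at most $b$ for large $N$. By Lemma~\ref{lem:escape},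
\[
\mathbb P_b(X_{2n}\le b-L)\le e^{1/42}N^{-200/42}\cdot4AN^2\le8AN^{-2}\le\tfrac12
\]
for large $N$. Then the $L$ rightmost sites carry mass at least $\frac12$, and one of them, $y$, has $K_{0,2n}(N,y)\ge\frac1{2L}>\frac C{N+1}$ for large $N$. So each half of \eqref{eq:ST} fails on its own.

The upper bounds follow from Corollary~\ref{cor:upper}. Together they give $T_{TV}(\epsilon)\le T_\infty(\epsilon)\le2N+4^N(N\log4+\log\frac2\epsilon)$ for $\epsilon\le\frac12$, while the example has $T_{TV}(\epsilon)\ge T_{TV}(\frac12)\ge e^{N/84}$. This is the claim $e^{\Theta(N)}$.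
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}, except \textup{(iv)}$\Rightarrow$\textup{(iii)}]
The implications (iii)$\Rightarrow$(ii)$\Rightarrow$(i) are Corollary~\ref{cor:impl}. Let $0<\delta\le\frac25$ and $N\delta\ge384$, so $N\ge960$. Take Choice I with $\theta=\delta/2$; the kernels lie in $\mathcal Q_N(\delta)$. By \eqref{eq:vI}, $\frac\delta{24}\le\lambda\le\frac{5\delta}{84}$, so $R\ge\frac{\lambda N}4\ge\frac{\delta N}{96}\ge4$ by \eqref{eq:ell}, and $\frac1{36\lambda^2}\ge\frac{84^2}{900}\delta^{-2}\ge7\delta^{-2}$. Proposition~\ref{prop:traps} gives $T_{TV}(\frac12)\ge7\delta^{-2}e^R-2\ge\delta^{-2}e^{\delta N/96}$, which is the last claim of the theorem.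

For (i)$\Rightarrow$(iv) suppose $\sup_NN\delta_N=\infty$, and choose a subsequence along which $N\delta_N\to\infty$. With $\delta=\min(\delta_N,\frac25)$ we have $\mathcal Q_N(\delta)\subset\mathcal Q_N(\delta_N)$ and still $N\delta\to\infty$. So there are sequences in $\mathcal Q_N(\delta_N)$ with $T_{TV}(\frac12)/N^2\ge e^{\delta N/96}/(\delta N)^2\to\infty$, and (i) fails.
\end{proof}

\subsection{Choice II: both kernels close to $K_N$}
Let $0<\tau\le\frac1{12}$, $\theta=\frac\tau2$ and
\[
w_\pm=\frac13\pm\frac\tau2,\qquad g=\frac{2/3}{1+\theta},\qquad h=\frac{2/3}{1-\theta}.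
\]
The off-diagonal entries of $Q_1$ differ from $\frac13$ by $\frac\tau2$; its holding probabilities are $\frac13+\tau$ at $j\in\{0,\pm1\}$, $\frac13$ at the other interior sites, and $\frac23\pm\frac\tau2$ at the endpoints. The off-diagonal entries of $Q_2$ differ from $\frac13$ by at most $\frac13\frac\theta{1-\theta}\le\frac\theta2$, so its holding probabilities differ from those of $K_N$ by at most $\theta$. Thus all entries are within $\tau$ of those of $K_N$, hence in $[\frac13-\frac1{12},\frac23+\frac1{12}]=[\frac14,\frac34]$, and $Q_1,Q_2\in\mathcal Q_N(\tau)$ by \eqref{eq:measure}. Here $\sigma=\tau$, $\omega=\frac23$, $g+h=\frac{4/3}{1-\theta^2}$ and $h-g=\frac{4\theta/3}{1-\theta^2}$. Therefore $(1-\theta^2)\Delta=\frac43(1-\theta^2)-\frac49=\frac89-\frac{\tau^2}3\ge\frac45$, and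
\[
s=\frac{2\tau}\Delta\le\frac{5\tau}2<1,\qquad v=\frac{2\tau^2/3}{8/9-\tau^2/3}=\frac{6\tau^2}{8-3\tau^2}\in\Big[\frac{\tau^2}2,\tau^2\Big],
\]
so \eqref{eq:assume} holds.

\begin{proof}[Proof of Theorem~\ref{thm:close}]
Take Choice II. Then $\lambda\ge\tau^2/6$, and \eqref{eq:ell} gives $R\ge\tau^2N/24\ge4$ for $N\ge96/\tau^2$. Proposition~\ref{prop:traps} gives $T_{TV}(\frac12)\ge e^R\ge e^{\tau^2N/24}$.
\end{proof}

\section{Stability when $\delta_N=O(1/N)$}\label{sec:stable}

It remains to prove (iv)$\Rightarrow$(iii) in Theorem~\ref{thm:threshold}. The kernels of a sequence share no invariant measure, so we compare each kernel $Q$ with a nearby symmetric kernel $S$; all symmetric kernels preserve the counting measure. If the entries of $Q$ and $S$ differ by at most $\alpha$ and those of $S$ are at least $\frac18$, then $Q\le(1+8\alpha)S$ entrywise, but over $n\approx N^2$ steps with $\alpha\approx D/N$ the factor $(1+8\alpha)^n$ is exponential in $N$. The way out is that $H=Q-S$ has zero row sums, so $Hf$ depends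 only on the differences of $f$. The first order error is then controlled by the energy that $S$ dissipates, what remains is of order $\alpha^2$ per step, and $\alpha^2n$ is bounded.

In this section $\langle\cdot,\cdot\rangle$, $\|\cdot\|=\|\cdot\|_2$, $\|\cdot\|_1$ and $\|\cdot\|_\infty$ refer to the counting measure on $V_N$, and $\mathcal E(f)=\sum_{x=0}^{N-1}(f(x+1)-f(x))^2$ as before. Kernels act on functions by $Qf$ and on measures by $\mu Q$; both are vectors in $\mathbb R^{V_N}$, $\langle\mu Q,f\rangle=\langle\mu,Qf\rangle$, and $\mu S=S\mu$ for symmetric $S$. We use Schur's test: a matrix whose rows and columns all have $\ell^1$ norm at most $c$ has operator norm at most $c$ on $\ell^2$.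

\subsection{Symmetrization}

\begin{definition}
Let $0\le\alpha\le\frac1{96}$. An \emph{$\alpha$-pair} $(S,Q)$ consists of a symmetric birth and death kernel $S$ and a birth and death kernel $Q$ on $V_N$ with $S(x,y)\ge\frac18$ for $|x-y|\le1$ and $|Q(x,y)-S(x,y)|\le\alpha$ for all $x,y$. We write $H=Q-S$.
\end{definition}

If $(S,Q)$ is an $\alpha$-pair, then $(S,S)$ is a $0$-pair.

\begin{lemma}\label{lem:symm}
If $Q\in\mathcal Q_N(\delta)$ with $\delta\le\frac1{96}$, there is $S$ such that $(S,Q)$ is a $\delta$-pair.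
\end{lemma}

\begin{proof}
Let $\rho=(N+1)\pi_Q$, so $|\rho-1|\le\delta$. Put $S(x,x\pm1)=\rho(x)Q(x,x\pm1)$ and $S(x,x)=1-\rho(x)(1-Q(x,x))$. The rows sum to $1$, and $S$ is symmetric because $Q$ is reversible for $\rho$. We have $S(x,x\pm1)-Q(x,x\pm1)=(\rho(x)-1)Q(x,x\pm1)$ and $S(x,x)-Q(x,x)=(1-\rho(x))(1-Q(x,x))$, both at most $\frac34\delta$ in absolute value. Hence $S(x,y)\ge\frac14-\frac34\delta\ge\frac18$ for $|x-y|\le1$.
\end{proof}

\subsection{Energy inequalities}

\begin{lemma}\label{lem:energy}
Let $(S,Q)$ be an $\alpha$-pair. For all $f,\mu\in\mathbb R^{V_N}$,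
\begin{align}
\|Sf\|^2&\le\|f\|^2-\tfrac1{32}\mathcal E(f),\label{eq:Scontr}\\
\|Hf\|&\le2\alpha\,\mathcal E(f)^{1/2},\label{eq:Hf}\\
\|\mu Q\|^2&\le(1+2400\alpha^2)\|\mu\|^2-\tfrac1{64}\mathcal E(\mu).\label{eq:Qcontr}
\end{align}
\end{lemma}

\begin{proof}
By symmetry, $\langle(I-S)f,f\rangle=\sum_xS(x,x+1)(f(x+1)-f(x))^2\in[\frac18\mathcal E(f),\mathcal E(f)]$. The matrix $S-\frac18I$ is nonnegative with row and column sums $\frac78$, so by Schur's test the eigenvalues $t$ of $S$ lie in $[-\frac34,1]$. For such $t$ we have $1-t^2\ge\frac14(1-t)$, so $\|f\|^2-\|Sf\|^2=\langle(I-S^2)f,f\rangle\ge\frac14\langle(I-S)f,f\rangle\ge\frac1{32}\mathcal E(f)$. This is where holding is used: without it, on a parity-alternating function $S$ could act nearly as $-I$, with large energy and almost no loss of norm.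

Since the rows of $H$ sum to zero, $Hf(x)=\sum_{y=x\pm1}H(x,y)(f(y)-f(x))$, so $Hf(x)^2\le2\alpha^2\sum_{y=x\pm1}(f(y)-f(x))^2$. Summing over $x$ counts each edge twice and gives \eqref{eq:Hf}.

For \eqref{eq:Qcontr} expand $\|\mu Q\|^2=\|S\mu\|^2+2\langle\mu H,S\mu\rangle+\|\mu H\|^2$. The last term is at most $9\alpha^2\|\mu\|^2$ by Schur's test. In the cross term we move $H$ to the other side, where \eqref{eq:Hf} applies: $|\langle\mu H,S\mu\rangle|=|\langle\mu,H(S\mu)\rangle|\le2\alpha\|\mu\|\mathcal E(S\mu)^{1/2}$. Since $(1-t)t^2\le1-t$ on $[-1,1]$,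
\[
\mathcal E(S\mu)\le8\langle(I-S)S^2\mu,\mu\rangle\le8\langle(I-S)\mu,\mu\rangle\le8\mathcal E(\mu).
\]
So the cross term is at most $4\sqrt8\,\alpha\|\mu\|\mathcal E(\mu)^{1/2}\le12\alpha\|\mu\|\mathcal E(\mu)^{1/2}\le\frac1{64}\mathcal E(\mu)+2304\alpha^2\|\mu\|^2$, by $xy\le\frac{x^2}{64}+16y^2$. Adding \eqref{eq:Scontr} and $2304+9\le2400$ gives \eqref{eq:Qcontr}.
\end{proof}

To use the dissipation terms we need lower bounds on $\mathcal E$ in terms of norms. The Nash inequality is efficient while the measure is concentrated, the Poincar\'e inequality once it is spread out.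

\begin{lemma}\label{lem:nash}
For all $f\in\mathbb R^{V_N}$,
\begin{equation}\label{eq:nash}
\|f\|^6\le8\Big(\mathcal E(f)+\frac{\|f\|^2}{(N+1)^2}\Big)\|f\|_1^4,
\end{equation}
and if $\sum_xf(x)=0$, then $\|f\|^2\le\frac12(N+1)^2\mathcal E(f)$.
\end{lemma}

\begin{proof}
For all $x,y$, telescoping and the Cauchy--Schwarz inequality give
\[
f(x)^2-f(y)^2\le\sum_{z=0}^{N-1}|f(z+1)-f(z)|\big(|f(z+1)|+|f(z)|\big)\le2\|f\|\mathcal E(f)^{1/2}.
\]
Averaging over $y$, $\|f\|_\infty^2\le\frac{\|f\|^2}{N+1}+2\|f\|\mathcal E(f)^{1/2}$. Insert this in $\|f\|^4\le\|f\|_\infty^2\|f\|_1^2$ and divide by $\|f\|$ (the case $f=0$ is trivial): $\|f\|^3\le\big(\frac{\|f\|}{N+1}+2\mathcal E(f)^{1/2}\big)\|f\|_1^2$. Squaring with $(x+y)^2\le2x^2+2y^2$ gives \eqref{eq:nash}. If $f$ has sum zero, then $\|f\|^2=\frac1{2(N+1)}\sum_{x,y}(f(x)-f(y))^2$, and each of the $(N+1)^2$ terms is at most $|x-y|\mathcal E(f)\le N\mathcal E(f)$.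
\end{proof}

\subsection{Decay of the $\ell^2$ norm}
From now on $D\ge0$ and $T\ge1$ are real numbers,
\[
M(D,T)=23\,e^{(2400D^2+1)T},
\]
and for a sequence of pairs $(S_i,Q_i)$ we write $K_{m,n}=Q_{m+1}\cdots Q_n$, $S_{m,n}=S_{m+1}\cdots S_n$ and $H_i=Q_i-S_i$.

\begin{lemma}\label{lem:l1l2}
Let $(S_i,Q_i)$ be $\alpha$-pairs with $\alpha\le\min(\frac1{96},\frac D{N+1})$, let $M=M(D,T)$, and let $\mu$ be a probability measure. Then $\|\mu K_{0,k}\|^2\le Mk^{-1/2}$ for $1\le k\le T(N+1)^2$, and consequently
\begin{equation}\label{eq:l1l2}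
\|\mu K_{0,k}\|^2\le2M(k+1)^{-1/2}\qquad\text{for }0\le k\le T(N+1)^2 .
\end{equation}
\end{lemma}

\begin{proof}
Let $u_k=\|\mu K_{0,k}\|^2$. Since $\|\mu K_{0,k}\|_1=1$, we have $0<u_k\le1$, and \eqref{eq:nash} gives $\mathcal E(\mu K_{0,k})\ge\frac18u_k^3-u_k(N+1)^{-2}$. By \eqref{eq:Qcontr},
\[
u_{k+1}\le(1+\beta)u_k-\frac{u_k^3}{512},\qquad\beta=2400\alpha^2+\frac1{64(N+1)^2},
\]
where $\beta\le\frac{2400}{96^2}+\frac1{64}\le1$ and $\beta\le(2400D^2+1)(N+1)^{-2}$. Remove the growth factor by setting $\hat u_k=(1+\beta)^{-k}u_k\in(0,1]$. Then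
\[
\hat u_{k+1}\le\hat u_k-(1+\beta)^{2k-1}\frac{\hat u_k^3}{512}\le\hat u_k\Big(1-\frac{\hat u_k^2}{1024}\Big),
\]
and $(1-t)^{-2}\ge1+2t$ for $0\le t<1$ gives $\hat u_{k+1}^{-2}\ge\hat u_k^{-2}+\frac1{512}$. So $\hat u_k\le(512/k)^{1/2}\le23k^{-1/2}$ and $u_k\le23e^{\beta k}k^{-1/2}\le Mk^{-1/2}$ in the stated range. The bound \eqref{eq:l1l2} follows from $k^{-1/2}\le2(k+1)^{-1/2}$ for $k\ge1$ and from $u_0\le1$.
\end{proof}

This controls the rows of $K_{0,k}$. A pointwise bound on $K_{0,n}(x,y)=\langle K_{0,k}(x,\cdot),K_{k,n}(\cdot,y)\rangle$ would also need the columns of $K_{k,n}$, to which the lemma does not apply, because the transposed matrices are not Markov kernels. For the symmetric products the columns are rows of the reversed product.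

\begin{lemma}\label{lem:columns}
In the setting of Lemma~\ref{lem:l1l2}, fix $y\in V_N$ and $1\le n\le T(N+1)^2$, and let $\psi_k=S_{k,n}(\cdot,y)$ for $0\le k\le n$. Then
\[
\|\psi_k\|^2\le2M(n-k+1)^{-1/2},\qquad\sum_{k=j}^l\mathcal E(\psi_k)\le64M(n-l+1)^{-1/2}\quad(1\le j\le l\le n).
\]
\end{lemma}

\begin{proof}
By symmetry $\psi_k$ is the row at $y$ of $S_nS_{n-1}\cdots S_{k+1}$, a product of $n-k$ second components of $0$-pairs, so \eqref{eq:l1l2} gives the first bound. Since $\psi_{k-1}=S_k\psi_k$, \eqref{eq:Scontr} reads $\mathcal E(\psi_k)\le32(\|\psi_k\|^2-\|\psi_{k-1}\|^2)$; the sum over $j\le k\le l$ telescopes to at most $32\|\psi_l\|^2$.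
\end{proof}

\subsection{The pointwise upper bound}

\begin{proposition}\label{prop:upper}
In the setting of Lemma~\ref{lem:l1l2}, for $1\le n\le T(N+1)^2$ and all $x,y$,
\[
K_{0,n}(x,y)\le3Mn^{-1/2}+250\,\alpha M .
\]
\end{proposition}

\begin{proof}
First consider $S_{0,n}$. With $k=\lfloor n/2\rfloor$ both $k+1$ and $n-k+1$ are at least $n/2$, so \eqref{eq:l1l2} for the $0$-pairs and Lemma~\ref{lem:columns} give
\[
S_{0,n}(x,y)=\langle S_{0,k}(x,\cdot),\psi_k\rangle\le2M(n/2)^{-1/2}\le3Mn^{-1/2}.
\]
Next, replace the factors one at a time in the order that leaves rows of $K$ on the left and columns of $S$ on the right, the two objects we control: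
\[
K_{0,n}-S_{0,n}=\sum_{k=1}^n\big(K_{0,k}S_{k,n}-K_{0,k-1}S_{k-1,n}\big)=\sum_{k=1}^nK_{0,k-1}H_kS_{k,n}.
\]
The $(x,y)$ entry of the $k$th term is $\langle K_{0,k-1}(x,\cdot),H_k\psi_k\rangle$, so \eqref{eq:l1l2} and \eqref{eq:Hf} give
\begin{equation}\label{eq:duhamel}
|K_{0,n}(x,y)-S_{0,n}(x,y)|\le2\alpha(2M)^{1/2}\sum_{k=1}^nk^{-1/4}\mathcal E(\psi_k)^{1/2}.
\end{equation}
We know the energies $\mathcal E(\psi_k)$ only through their sums, and the bound on these sums is weakest for $k$ near $n$, where $\psi_k$ is concentrated. We split accordingly.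

\emph{Terms with $k\le n/2$.} Use the Cauchy--Schwarz inequality, $\sum_{k\le n/2}k^{-1/2}\le2(n/2)^{1/2}$ and Lemma~\ref{lem:columns} with $l=\lfloor n/2\rfloor$. The sum is at most
\[
\big(2(n/2)^{1/2}\big)^{1/2}\big(64M(n/2)^{-1/2}\big)^{1/2}=(128M)^{1/2}\le12M^{1/2}.
\]

\emph{Terms with $k>n/2$.} Here $k^{-1/4}\le(2/n)^{1/4}$. For $i\ge0$ with $2^i\le n$, the indices $k$ with $2^i\le n-k+1<2^{i+1}$ form a block of at most $2^i$ consecutive integers, on which $\sum\mathcal E(\psi_k)\le64M2^{-i/2}$ by Lemma~\ref{lem:columns}. So on this block $\sum\mathcal E(\psi_k)^{1/2}\le(2^i\cdot64M2^{-i/2})^{1/2}=8M^{1/2}2^{i/4}$. Since $\sum_{2^i\le n}2^{i/4}\le n^{1/4}/(1-2^{-1/4})\le6.3\,n^{1/4}$, these terms contribute at most $2^{1/4}\cdot8\cdot6.3\,M^{1/2}\le60M^{1/2}$.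

Altogether the right side of \eqref{eq:duhamel} is at most $2\sqrt2\cdot72\,\alpha M\le250\,\alpha M$.
\end{proof}

For $n$ of order $N^2$ and $\alpha\le D/(N+1)$ the error $250\alpha M$ is of order $1/N$, the same order as $S_{0,n}(x,y)$ but with a large constant. It yields an upper bound and no lower bound. The lower bound needs a separate argument, which starts from the symmetric case.

\subsection{The pointwise lower bound}
Let $n_0=160(N+1)^2$.

\begin{lemma}\label{lem:Slower}
If $(S_i,S_i)$ are $0$-pairs, then $S_{0,n_0}(x,y)\ge\frac1{2(N+1)}$ for all $x,y$.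
\end{lemma}

\begin{proof}
Let $U$ be the matrix with all entries $\frac1{N+1}$, and let $k=(N+1)^2$. The $S_i$ have row and column sums $1$, so $US_i=S_iU=U=U^2$ and
\[
S_{0,n_0}-U=(S_{0,k}-U)\,S_{k,n_0-k}\,(S_{n_0-k,n_0}-U).
\]
Let $\mu$ be the row at $x$ of the first factor and $f$ the column at $y$ of the third. Each is obtained from a row of a product of $k$ of the kernels $S_i$ by subtracting its mean, which does not increase the norm. By Lemma~\ref{lem:l1l2} with $D=0$ and $T=1$, both $\|\mu\|^2$ and $\|f\|^2$ are at most $23e\,k^{-1/2}\le\frac{63}{N+1}$. The vector $f$ has sum zero, each $S_i$ preserves this property, and on such vectors \eqref{eq:Scontr} and the Poincar\'e inequality of Lemma~\ref{lem:nash} give $\|S_if'\|^2\le(1-\frac1{16(N+1)^2})\|f'\|^2$. The middle factor has $158(N+1)^2$ steps, so $\|S_{k,n_0-k}f\|\le e^{-158/32}\|f\|\le\frac1{126}\|f\|$. Therefore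
\[
\Big|S_{0,n_0}(x,y)-\frac1{N+1}\Big|=|\langle\mu,S_{k,n_0-k}f\rangle|\le\frac{63}{126(N+1)}=\frac1{2(N+1)}.\qedhere
\]
\end{proof}

To transfer this to $K$, write $S=Q^{1/2}(S^2/Q)^{1/2}$ entrywise and apply the Cauchy--Schwarz inequality to the sum over paths. The matrix $S^2/Q$ is, up to order $\alpha^2$, the reflection $S-H$ of $Q=S+H$ in $S$. Because $H$ has zero row sums, it is a Markov kernel up to a factor $1+O(\alpha^2)$, and Proposition~\ref{prop:upper} applies to it. An upper bound for the reflected chain thus becomes a lower bound for the original one.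

\begin{proposition}\label{prop:twosided}
Let $(S_i,Q_i)$ be $\alpha$-pairs with $\alpha\le\min(\frac1{192},\frac D{N+1})$, and let $\tilde M=M(2D,160)$. Then for all $x,y$,
\[
\frac{e^{-7680D^2}}{4(3+500D)\tilde M}\cdot\frac1{N+1}\le K_{0,n_0}(x,y)\le\frac{(3+250D)\tilde M}{N+1}.
\]
\end{proposition}

\begin{proof}
The upper bound is Proposition~\ref{prop:upper} with $T=160$, since $n_0^{-1/2}\le\frac1{N+1}$ and $M(D,160)\le\tilde M$. For the lower bound, all quotients below are taken entrywise at $(x,y)$ with $|x-y|\le1$, where $Q_i\ge\frac18-\alpha\ge\frac1{16}$. From $S_i=Q_i-H_i$,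
\[
\frac{S_i^2}{Q_i}=Q_i-2H_i+\frac{H_i^2}{Q_i}=S_i-H_i+\frac{H_i^2}{Q_i},\qquad0\le\frac{H_i^2}{Q_i}\le16\alpha^2 .
\]
Summing over the at most three entries of a row,
\[
Z_i(x):=\sum_y\frac{S_i(x,y)^2}{Q_i(x,y)}=1+\sum_y\frac{H_i(x,y)^2}{Q_i(x,y)}\in[1,1+48\alpha^2].
\]
Let $\tilde Q_i(x,y)=Z_i(x)^{-1}S_i(x,y)^2/Q_i(x,y)$ for $|x-y|\le1$ and $0$ otherwise; this is a birth and death kernel. Using $S_i^2/Q_i\le Z_i\le2$ and $1-Z_i^{-1}\le48\alpha^2$,
\[
|\tilde Q_i-S_i|\le\Big|\frac{S_i^2}{Q_i}-S_i\Big|+(1-Z_i^{-1})\frac{S_i^2}{Q_i}\le\alpha+16\alpha^2+96\alpha^2\le2\alpha,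
\]
because $112\alpha\le1$. So $(S_i,\tilde Q_i)$ is a $2\alpha$-pair with $2\alpha\le\min(\frac1{96},\frac{2D}{N+1})$, and Proposition~\ref{prop:upper} with $2\alpha$, $2D$ and $T=160$ bounds $\tilde K_{0,n_0}=\tilde Q_1\cdots\tilde Q_{n_0}$:
\[
\tilde K_{0,n_0}(x,y)\le\frac{(3+500D)\tilde M}{N+1}.
\]
Now sum over all paths $x=x_0,x_1,\dots,x_{n_0}=y$ in $V_N$ with $|x_i-x_{i-1}|\le1$, evaluating the $i$th kernels at $(x_{i-1},x_i)$:
\begin{align*}
S_{0,n_0}(x,y)^2&=\Big(\sum\prod_iQ_i^{1/2}\prod_i\Big(\frac{S_i^2}{Q_i}\Big)^{1/2}\Big)^2\le\Big(\sum\prod_iQ_i\Big)\Big(\sum\prod_iZ_i(x_{i-1})\tilde Q_i\Big)\\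
&\le K_{0,n_0}(x,y)\,(1+48\alpha^2)^{n_0}\,\tilde K_{0,n_0}(x,y).
\end{align*}
Here $(1+48\alpha^2)^{n_0}\le e^{48\cdot160D^2}=e^{7680D^2}$, and the left side is at least $\frac1{4(N+1)^2}$ by Lemma~\ref{lem:Slower}. Solving for $K_{0,n_0}(x,y)$ gives the lower bound.
\end{proof}

\begin{proof}[Proof of \textup{(iv)}$\Rightarrow$\textup{(iii)} in Theorem~\ref{thm:threshold}]
Let $B=\sup_NN\delta_N<\infty$, and let $(K_i)$ be a sequence in $\mathcal Q_N(\delta_N)$. Suppose first that $N\ge192B$. Then $\delta_N\le\frac BN\le\min(\frac1{192},\frac{2B}{N+1})$, and by Lemma~\ref{lem:symm} the $K_i$ are the second components of $\delta_N$-pairs. Proposition~\ref{prop:twosided} with $D=2B$, applied to every shifted sequence, gives $\frac1{C_0(N+1)}\le K_{m,m+n_0}(x,y)\le\frac{C_0}{N+1}$ for all $m,x,y$, with $C_0\ge1$ depending only on $B$. By Lemma~\ref{lem:doeblin} the same bounds hold for $K_{0,n}$ for all $n\ge n_0$. If $N<192B$, Corollary~\ref{cor:upper} gives $4^{-N}\le K_{0,n}(x,y)\le1$ for $n\ge N$, which implies the bounds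 \eqref{eq:ST} with the constant $4^{192B+1}\ge4^{N+1}\ge N+1$. Since $n_0=160(N+1)^2\le640N^2$ and $N\le640N^2$, statement (ST) holds for $\mathcal Q_N(\delta_N)$ with $A=640$ and $C=\max(C_0,4^{192B+1})$. Together with Section~\ref{sec:params} this completes the proof of Theorem~\ref{thm:threshold}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{SZ}
Laurent Saloff-Coste and Jessica Zuniga,
\emph{Merging and stability for time inhomogeneous finite Markov chains},
arXiv:1004.2296 (2010).

\end{thebibliography}
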